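\title{Covering directed triangles can cost more than $\frac32$ times packing them}

\begin{abstract}
For a directed multigraph $D$, let $\nu_c(D)$ be the largest number of pairwise arc-disjoint directed triangles, let $\tau_c(D)$ be the least number of arcs meeting all directed triangles, and let $\tau_c^*(D)$ be the fractional relaxation of $\tau_c(D)$. We show that the inequality $\tau_c(D)\le\frac32\nu_c(D)$ fails in general: some $D$ without digons has $\tau_c(D)>\left(\frac32+\frac1{120}\right)\tau_c^*(D)\ge\left(\frac32+\frac1{120}\right)\nu_c(D)$. The proof gives no explicit $D$. If no such $D$ existed, the Ne\v{s}et\v{r}il--R\"odl theorem would produce a random cover whose law depends only on local structure. From it we extract a real parameter at each vertex whose increment along an arc is almost uniform on an interval and has a nonnegative Fourier transform, which is impossible. We also show that $\tau_c(D)\le3(2-\sqrt2)\,\tau_c^*(D)$ for every $D$.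
\end{abstract}

\section{Packing and covering directed triangles}\label{sec:intro}

A \emph{directed multigraph} $D$ has a finite vertex set $V(D)$ and a finite family $E(D)$ of arcs $u\to v$ with $u\ne v$. Parallel arcs are allowed, and so are \emph{digons}, that is, pairs of arcs $u\to v$ and $v\to u$. A \emph{triangle} always means a directed triangle: a set of three arcs $u\to v$, $v\to w$, $w\to u$. A \emph{cover} is a set $Y$ of arcs that meets every triangle, so that $D-Y$ has no triangle. Let $\nu_c(D)$ be the largest number of pairwise arc-disjoint triangles of $D$, and let $\tau_c(D)$ be the least size of a cover.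

A cover needs a separate arc for each triangle of an arc-disjoint family, and the arcs of a maximal arc-disjoint family form a cover; hence $\nu_c(D)\le\tau_c(D)\le3\nu_c(D)$. It is known that $\tau_c(D)<2\nu_c(D)$ whenever $D$ has a triangle. A lower bound for the best constant comes from a small tournament.

\begin{example}\label{ex:T5}
Let $T_5$ have vertices $v_0,\dots,v_4$ and arcs $v_i\to v_{i+1}$ and $v_i\to v_{i+2}$, with indices modulo $5$. A triangle consists of three steps of length $1$ or $2$ whose sum is divisible by $5$, so the steps are $1,2,2$. There are thus five triangles $v_i\to v_{i+1}\to v_{i+3}\to v_i$. The arcs of step $2$ form a directed $5$-cycle, the five triangles contain its five pairs of consecutive arcs, and each arc of step $1$ lies in one triangle only. At most two such pairs are disjoint, and two disjoint pairs give arc-disjoint triangles, so $\nu_c(T_5)=2$. Each arc lies in at most two triangles, so $\tau_c(T_5)\ge3$, and the first, third and fifth arcs of the $5$-cycle form a cover. Hence $\tau_c(T_5)=3$.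
\end{example}

So the best constant lies between $\frac32$ and $2$, and one may guess that $T_5$ is extremal. This is the question that we take from McDonald, Puleo and Tennenhouse~\cite{MPT}: \emph{is $\tau_c(D)\le\frac32\nu_c(D)$ for every directed multigraph $D$?} The answer is no.

We compare $\tau_c$ with its linear relaxation. A \emph{fractional cover} is a function $x\colon E(D)\to[0,\infty)$ with $x(T):=\sum_{a\in T}x_a\ge1$ for every triangle $T$, and $\tau_c^*(D)$ is the minimum of $\sum_ax_a$ over fractional covers. The indicator function of a cover is a fractional cover, and if $T_1,\dots,T_t$ are arc-disjoint triangles then $\sum_ax_a\ge\sum_ix(T_i)\ge t$. Therefore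
\begin{equation}\label{eq:chain}
\nu_c(D)\le\tau_c^*(D)\le\tau_c(D).
\end{equation}
In $T_5$, the value $\frac12$ on the arcs of step $2$ is a fractional cover of total $\frac52$, and summing $x(T)\ge1$ over the five triangles gives $2\sum_ax_a\ge5$; so $\tau_c^*(T_5)=\frac52$, and the ratio $\frac32$ splits as $\frac65\cdot\frac54$ between the two inequalities of~\eqref{eq:chain}. Our main result is that the second inequality alone can lose more than $\frac32$.

\begin{theorem}\label{thm:main}
There is a directed multigraph $D$ without digons such that
\[
\tau_c(D)>\left(\tfrac32+\tfrac1{120}\right)\tau_c^*(D)\ge\left(\tfrac32+\tfrac1{120}\right)\nu_c(D).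
\]
In particular, $\tau_c(D)\le\frac32\nu_c(D)$ fails for this $D$, and $D$ has a triangle since $\tau_c(D)>0$.
\end{theorem}

The proof shows existence and does not give an explicit $D$. In the other direction we have the following bound, which is not needed for Theorem~\ref{thm:main}, although its proof is the model for everything that follows.

\begin{theorem}\label{thm:upper}
For every directed multigraph $D$, $\tau_c(D)\le3(2-\sqrt2)\,\tau_c^*(D)$, where $3(2-\sqrt2)<1.758$.
\end{theorem}

Thus, with suprema over all $D$ that have a triangle,
\[
\tfrac32+\tfrac1{120}\le\sup\frac{\tau_c(D)}{\tau_c^*(D)}\le3(2-\sqrt2),\qquad \sup\frac{\tau_c(D)}{\nu_c(D)}\ge\tfrac32+\tfrac1{120}.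
\]
We do not determine the exact values.

\section{Rounding by potentials}\label{sec:potentials}

To bound $\tau_c$ by $\beta\tau_c^*$ it suffices to round a fractional cover $x$ to a random cover $Y$ with $\mathbb P(a\in Y)\le\beta x_a$ for every arc $a$, since then $\tau_c(D)\le\mathbb E|Y|\le\beta\sum_ax_a$. Deleting every arc with $3x_a\ge1$ gives $\beta=3$. Orientation allows more: the threshold $1$ may be shifted by an increment that sums to zero around each triangle. Given any real numbers $X_v$, $v\in V(D)$, let
\begin{equation}\label{eq:potential}
Y=\{a=u\to v:\ 3x_a\ge1+X_v-X_u\}.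
\end{equation}
If a triangle $T$ avoided $Y$, then summing $3x_a<1+X_v-X_u$ over its three arcs would give $3x(T)<3$. So $Y$ is a cover. When the $X_v$ are independent with a common law, we call~\eqref{eq:potential} a \emph{potential rounding}. An arc with $3x_a=s$ is then deleted with probability $\mathbb P(1+\Delta\le s)$, where $\Delta=X_v-X_u$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $x$ be an optimal fractional cover and let the $X_v$ be independent and uniform on $[0,1]$. Then $\Delta$ has density $1-|t|$ on $[-1,1]$, and for an arc $a$ with $s=3x_a$,
\[
\mathbb P(a\in Y)=\begin{cases}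
\frac{s^2}2\le\frac s2 & 0\le s\le1,\\[3pt]
1-\frac{(2-s)^2}2=s\left(2-\frac1s-\frac s2\right)\le(2-\sqrt2)s & 1\le s\le2,\\[3pt]
1\le\frac s2 & s\ge2,
\end{cases}
\]
where $\frac1s+\frac s2\ge\sqrt2$ by the inequality of arithmetic and geometric means. Since $\frac12<2-\sqrt2$, every arc has $\mathbb P(a\in Y)\le3(2-\sqrt2)x_a$, and $\tau_c(D)\le\mathbb E|Y|\le3(2-\sqrt2)\tau_c^*(D)$.
\end{proof}

How good can a potential rounding be? Ratio $\beta$ asks for $\mathbb P(1+\Delta\le s)\le\beta s/3$ for all $s\ge0$. The law of $\Delta$ is symmetric, so $\mathbb P(\Delta\le0)\ge\frac12$, and $s=1$ forces $\beta\ge\frac32$. This is a second place where the constant $\frac32$ appears. It is not attained, and the reason is the heart of the paper.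

\begin{proposition}\label{prop:toy}
There are no independent, identically distributed real random variables $X,X'$ such that $\Delta=X'-X$ satisfies $\mathbb P(1+\Delta\le s)\le s/2$ for all $s\in[0,2]$.
\end{proposition}

\begin{proof}
The hypothesis says $\mathbb P(\Delta\le t)\le\frac{1+t}2$ for $t\in[-1,1]$. By symmetry, $\mathbb P(\Delta\le t)=\mathbb P(\Delta\ge-t)\ge1-\mathbb P(\Delta\le-t)\ge\frac{1+t}2$. So $\Delta$ is uniform on $[-1,1]$ and $\mathbb E\cos(\lambda\Delta)=\frac{\sin\lambda}\lambda$, which equals $-\frac2{3\pi}$ at $\lambda=\frac{3\pi}2$. But $\mathbb E\cos(\lambda\Delta)=\operatorname{Re}\mathbb E\,e^{i\lambda X'}\overline{e^{i\lambda X}}=|\mathbb E\,e^{i\lambda X}|^2\ge0$.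
\end{proof}

Theorem~\ref{thm:main} must exclude every way of choosing covers, not only potential roundings. The proof shows that a rounding of ratio close to $\frac32$, however obtained, carries hidden potentials. The next example shows how to read the potentials off a potential rounding by observing only which arcs are kept.

\begin{example}\label{ex:recover}
Let the potentials take values in $[0,1]$, so that $1+X_v-X_u\in[0,2]$. Attach to a vertex $v$ many new out-neighbors $w$ by arcs with $3x=s$. By the law of large numbers, the fraction of these arcs that are kept tends to $\kappa_s^+(v)=\mathbb P(s<1+X_w-X_v\mid X_v)$. Define $\kappa^-_s(v)$ in the same way with in-neighbors. Integrating over $s\in[0,2]$ gives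
\[
F^+(v)=\int_0^2\kappa_s^+(v)\,ds=1+\mathbb EX-X_v,\qquad F^-(v)=\int_0^2\kappa_s^-(v)\,ds=1+X_v-\mathbb EX .
\]
So $F^-(v)$ is the potential up to a constant, $F^+(v)+F^-(v)=2$, and the threshold of an arc $u\to v$ is $1+X_v-X_u=3-F^-(u)-F^+(v)$.
\end{example}

The quantities $F^\pm(v)$ make sense for any random cover with enough invariance, and this gives the plan. Suppose that $\tau_c\le\alpha\tau_c^*$ always holds, with $\alpha$ slightly above $\frac32$. Section~\ref{sec:invariant} constructs a random cover of ratio $\alpha$ whose law on a set of vertices depends only on the structure induced there. Section~\ref{sec:parameters} defines $F^\pm(v)$, with $s$ restricted to multiples of $1/m$ and everything scaled by $m$. Section~\ref{sec:threshold} shows that a kept arc has value at most the threshold built from $F^-(u)$ and $F^+(v)$, and that the parameters at the two ends of an arc have the positivity used in Proposition~\ref{prop:toy}. Section~\ref{sec:sum} shows that $F^++F^-$ is nearly constant, so that the threshold is nearly an increment of $F^-$. Section~\ref{sec:fourier} repeats the Fourier computation with error terms.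

\section{An invariant random cover}\label{sec:invariant}

Fix
\[
\eta=\tfrac1{180},\qquad\alpha=\tfrac32(1+\eta)=\tfrac32+\tfrac1{120},\qquad m=10^4,\qquad\gamma=\eta\left(m+\tfrac12\right).
\]
From here until the end of the proof of Theorem~\ref{thm:main} we assume, for contradiction:
\begin{itemize}
\item[(H)] $\tau_c(D)\le\alpha\,\tau_c^*(D)$ for every directed multigraph $D$ without digons.
\end{itemize}

\subsection*{Labeled digraphs}
We record a digraph together with a fractional cover whose values are multiples of $\frac1{3m}$. The \emph{labels} are the integers $0,1,\dots,2m$, and label $j$ stands for the value $\frac j{3m}$. Larger values are left out because a rounding of ratio $\frac32$ may delete an arc of value at least $\frac23$ with probability $1$.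

Let $\mathcal K$ be the class of finite structures $A$ consisting of a linearly ordered vertex set and a set $E(A)$ of arcs $u\to v$, each with a label, such that there are no loops, any two vertices are joined by at most one arc (in either direction), and every triangle has label sum at least $3m$. The order is unrelated to the arcs; it is needed for the Ramsey theorem below. Distinct vertices that are not joined by an arc are \emph{nonadjacent}. An \emph{embedding} $\varphi\colon A\to B$ is an order-preserving injection of vertices that preserves arcs, labels and nonadjacency, and its image is a \emph{copy} of $A$ in $B$. Two finite linear orders of the same size have exactly one order isomorphism, so a copy of $A$ is the image of exactly one embedding.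

For $A\in\mathcal K$, let $\mathcal C(A)$ be the set of covers of $A$, and let $\mathcal M(A)$ be the set of probability measures on $\mathcal C(A)$, viewed as laws of a random cover $Y$, with $\mathbb P(e\in Y)\le\alpha j/(3m)$ for each arc $e$ of label $j$. It is a closed subset of a finite-dimensional simplex, hence compact; we measure distances in total variation $\|\cdot\|$. The first lemma is the only place where (H) is used, and the only place where parallel arcs appear: they play the part of weights.

\begin{lemma}\label{lem:nonempty}
$\mathcal M(A)\ne\emptyset$ for every $A\in\mathcal K$.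
\end{lemma}

\begin{proof}
Let $E=E(A)$, let $j_e$ be the label of $e$, and let $q_e=\alpha j_e/(3m)$. The set $Z=\operatorname{conv}\{\mathbf 1_Y:Y\in\mathcal C(A)\}+\mathbb R_{\ge0}^E$ is convex and closed, being the sum of a compact set and a closed set, and $\mathcal M(A)\neq\emptyset$ exactly when $q\in Z$. Suppose $q\notin Z$. A point outside a closed convex set is strictly separated from it by a hyperplane, so some $w\in\mathbb R^E$ has $w\cdot q<\inf_{z\in Z}w\cdot z$. The infimum is finite and $Z$ is closed under increasing coordinates, so $w\ge0$. The finitely many strict inequalities $w\cdot\mathbf 1_Y>w\cdot q$, $Y\in\mathcal C(A)$, survive a small perturbation of $w$ to a nonnegative rational vector and a scaling; so we may take $w$ integral.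

Let $D$ have the vertices of $A$ and $w_e$ parallel copies of each arc $e$. It has no digons, since $A$ has none. Let $Y_D$ be a minimum cover of $D$ and let $Y$ be the set of $e\in E$ all of whose copies lie in $Y_D$; this includes every $e$ with $w_e=0$. A triangle of $A$ avoiding $Y$ would have a copy of each of its arcs in $D-Y_D$, so $Y\in\mathcal C(A)$ and
\[
\tau_c(D)=|Y_D|\ge w\cdot\mathbf 1_Y>\alpha\sum_ew_e\frac{j_e}{3m}.
\]
Giving each copy of $e$ the value $j_e/(3m)$ is a fractional cover of $D$, because triangles of $A$ have label sum at least $3m$. So $\tau_c(D)>\alpha\tau_c^*(D)$, contrary to (H).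
\end{proof}

\subsection*{Making the roundings consistent}
For an embedding $\varphi\colon A\to B$ and $\mu\in\mathcal M(B)$, let $\varphi^*\mu$ be the law of $\varphi^{-1}(Y)=\{e\in E(A):\varphi(e)\in Y\}$ when $Y$ has law $\mu$; we call it the \emph{restriction} of $\mu$ to the copy $\varphi(A)$. Covers restrict to covers and labels are preserved, so $\varphi^*\mu\in\mathcal M(A)$. The map $\varphi^*$ is linear, hence continuous, and $(\psi\circ\varphi)^*=\varphi^*\circ\psi^*$.

The measures given by Lemma~\ref{lem:nonempty} are unrelated to each other: two copies of $A$ in $B$ may receive different restrictions, and $B$ need not have automorphisms over which to average. A Ramsey theorem serves instead. Inside a much larger structure it finds a copy of $B$ in which all copies of $A$ receive almost the same restriction.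

View an unordered labeled digraph as a structure with binary relations $R_0,\dots,R_{2m}$, where $(u,v)\in R_j$ means that $u\to v$ is an arc of label $j$. A finite relational structure is \emph{irreducible} if any two distinct vertices lie in a common tuple of some relation. Apart from the order, $\mathcal K$ is defined by forbidding finitely many induced substructures: one vertex with a loop, two vertices with more than one relation between them, and triangles of label sum less than $3m$. All of these are irreducible; for the last kind this uses that any two vertices of a triangle are adjacent. For a class defined in a finite relational language by forbidding irreducible induced substructures, with all linear orders added, the theorem of Ne\v{s}et\v{r}il and R\"odl applies. For $\mathcal K$ it reads as follows.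

\begin{theorem}[Ne\v{s}et\v{r}il--R\"odl \cite{NR77,NR83}]\label{thm:NR}
For $A,B\in\mathcal K$ and $r\in\mathbb N$ there is $C\in\mathcal K$ such that for every coloring of the copies of $A$ in $C$ with $r$ colors there is a copy $B'$ of $B$ in $C$ all of whose copies of $A$ have the same color.
\end{theorem}

The order cannot be dropped. Without it, let $A$ be an arc and $B$ a directed $4$-cycle, all of label $0$; ordering the vertices of $C$ arbitrarily and coloring each arc ``forward'' or ``backward'' leaves no directed cycle monochromatic. The price is that our invariance will respect the order, and we shall have to keep track of it.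

\begin{lemma}\label{lem:consistent}
There are measures $\mu_A\in\mathcal M(A)$, $A\in\mathcal K$, such that $\varphi^*\mu_B=\mu_A$ for every embedding $\varphi\colon A\to B$ between members of $\mathcal K$.
\end{lemma}

\begin{proof}
It suffices to treat one representative of each isomorphism type and to transport the measures along the unique isomorphisms. The product $\prod_A\mathcal M(A)$ over the representatives is compact by Tychonoff's theorem. For distinct representatives $A_1,\dots,A_s$ and $\rho>0$, let $\mathcal F(A_1,\dots,A_s;\rho)$ be the set of families $(\mu_A)$ with $\|\varphi^*\mu_{A_l}-\mu_{A_i}\|\le\rho$ for all $i,l$ and all embeddings $\varphi\colon A_i\to A_l$. These sets are closed, and the intersection of finitely many of them contains another one, given by the union of the lists and the least $\rho$. If each is nonempty, compactness gives a family in all of them, and this family proves the lemma.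

Fix the list and $\rho$. Let $B$ be the disjoint union of $A_1,\dots,A_s$, placed one after another in the order; each triangle lies in one summand, so $B\in\mathcal K$. Choose $r$ so that each compact set $\mathcal M(A_i)$ splits into at most $r$ cells of diameter at most $\rho$. Let $C_0=B$, and let $C_i$ be given by Theorem~\ref{thm:NR} for $A_i$, $C_{i-1}$ and $r$. Take $\mu\in\mathcal M(C_s)$ by Lemma~\ref{lem:nonempty}, and color each copy of each $A_i$ in $C_s$ by the cell containing the restriction of $\mu$ to it. Inside $C_s$ there is a copy of $C_{s-1}$ whose copies of $A_s$ have one color, inside it a copy of $C_{s-2}$ whose copies of $A_{s-1}$ have one color, and after $s$ steps a copy $B'$ of $B$ in which, for every $i$, all copies of $A_i$ have one color. Let $\mu_{A_i}$ be the restriction of $\mu$ to the $i$-th summand of $B'$, and choose the other $\mu_A$ arbitrarily by Lemma~\ref{lem:nonempty}. For an embedding $\varphi\colon A_i\to A_l$, the measure $\varphi^*\mu_{A_l}$ is the restriction of $\mu$ to some copy of $A_i$ in $B'$, so it lies in the same cell as $\mu_{A_i}$.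
\end{proof}

\subsection*{Countable structures}
To take averages we pass to infinite structures. A countable ordered labeled digraph $G$ is \emph{admissible} if all its finite induced substructures lie in $\mathcal K$. Kolmogorov's extension theorem says that a family of laws on $\{0,1\}^{E'}$, indexed by the finite subsets $E'$ of a set $E$ and consistent under projection, is the family of marginals of a unique probability measure on $\{0,1\}^E$. Every finite set of arcs of $G$ lies in a finite induced substructure, and Lemma~\ref{lem:consistent} gives consistency. So $G$ carries a random arc set $Y$ whose restriction to each finite induced substructure $A$ has law $\mu_A$. Put $K(e)=1$ if $e\notin Y$, in which case $e$ is \emph{kept}, and $K(e)=0$ otherwise. The rest of the proof uses only the following properties.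
\begin{itemize}
\item[(I)] Almost surely no triangle has all three arcs kept.
\item[(II)] An arc of label $j$ is kept with probability at least $1-\frac{\alpha j}{3m}=1-(1+\eta)\frac j{2m}$. In particular arcs of label $0$ are kept almost surely.
\item[(III)] An isomorphism (of order, arcs and labels) between induced substructures of admissible structures, finite or countable, carries the law of $Y$ on the first to the law of $Y$ on the second.
\end{itemize}
Here (I) holds because there are countably many triangles, and (III) because a law on $\{0,1\}^E$ is determined by its finite marginals. We are free to test these properties on any admissible structure, and each later lemma comes from a suitable choice.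

\section{Vertex parameters}\label{sec:parameters}

Example~\ref{ex:recover} used the law of large numbers, but we have no independence. Equal pairwise correlations, which (III) supplies, are enough for convergence in $L^2$.

\begin{lemma}\label{lem:average}
Let $(\xi_w)_{w\in N}$ be complex random variables with $|\xi_w|\le M$, indexed by a countable linearly ordered set, and suppose $\mathbb E\,\xi_w\overline{\xi_{w'}}=c$ for all $w<w'$. Let $\xi_I$ be the average of $\xi_w$ over a finite nonempty set $I\subseteq N$. Then $\mathbb E|\xi_I-\xi_J|^2\le2M^2\left(\frac1{|I|}+\frac1{|J|}\right)$. Consequently, if $N$ is infinite, there is a random variable $\xi$ such that $\xi_{I_n}\to\xi$ in $L^2$ whenever $|I_n|\to\infty$.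
\end{lemma}

\begin{proof}
Write $\xi_I-\xi_J=\sum_wa_w\xi_w$ with $a=\mathbf 1_I/|I|-\mathbf 1_J/|J|$, so that $\sum_wa_w=0$ and $\sum_wa_w^2\le\frac1{|I|}+\frac1{|J|}$. In the expansion of $\mathbb E|\sum_wa_w\xi_w|^2$ a pair $w<w'$ contributes $a_wa_{w'}(c+\overline c)$, so
\[
\mathbb E|\xi_I-\xi_J|^2=\sum_wa_w^2\left(\mathbb E|\xi_w|^2-\operatorname{Re}c\right)+\Big(\sum_wa_w\Big)^2\operatorname{Re}c\le2M^2\sum_wa_w^2 .
\]
Hence each sequence $\xi_{I_n}$ with $|I_n|\to\infty$ is Cauchy in $L^2$, and any two have the same limit.
\end{proof}

We call $\xi$ the \emph{common limit} of the averages. We shall pass to limits in inequalities: if $Z_n\le Z_n'$ a.s., $Z_n\to Z$ and $Z_n'\to Z'$ in $L^2$, then $Z\le Z'$ a.s., since a subsequence converges almost surely.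

\subsection*{Decoration}
A vertex of a given structure need not have many neighbors of each label, so we add them. Let $G$ be admissible; we call it a \emph{base}. Its \emph{decoration} $G^*$ is obtained by adding, for each vertex $v$ of $G$, each label $j$ and each $n\in\mathbb N$, two \emph{private neighbors} $p^+_{v,j,n}$ and $p^-_{v,j,n}$ with arcs $v\to p^+_{v,j,n}$ and $p^-_{v,j,n}\to v$ of label $j$. The new vertices come after those of $G$ and are ordered lexicographically by $(v,\pm,j,n)$. They have degree $1$ and lie in no triangle, so $G^*$ is admissible. From now on $Y$ and $K$ refer to the random set on $G^*$. For a set $W$ of vertices of $G$, the vertices of $W$ and their private neighbors induce in $G^*$ the decoration $W^*$ of the substructure induced on $W$, and an isomorphism $W\to W'$ extends to an isomorphism $W^*\to W'^*$.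

Fix $v$ and $j$. The triples $\{v,p^+_{v,j,n},p^+_{v,j,n'}\}$ with $n<n'$ are isomorphic, so by (III) the variables $K(v\to p^+_{v,j,n})$ satisfy the hypothesis of Lemma~\ref{lem:average}. The same holds for the variables $K(p^-_{v,j,n}\to v)$. So the $L^2$-limits
\[
\kappa_j^+(v)=\lim_n\frac1n\sum_{i\le n}K(v\to p^+_{v,j,i}),\qquad\kappa_j^-(v)=\lim_n\frac1n\sum_{i\le n}K(p^-_{v,j,i}\to v)
\]
exist. All the stars $\{v\}^*$, over all vertices and bases, are isomorphic and carry the same law, so each limit is represented by one Borel function, with values in $[0,1]$ and independent of $v$ and $G$, of the restriction of $Y$ to $\{v\}^*$. We fix these functions. Put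
\[
F^\pm(v)=\sum_{j=0}^{2m}\kappa_j^\pm(v)\in[0,2m+1],\qquad S(v)=F^+(v)+F^-(v),\qquad L(v)=(F^-(v),F^+(v)).
\]
Applying (III) to $W^*$ gives the form of invariance that we use from now on.
\begin{itemize}
\item[(IV)] For a set $W$ of vertices of a base, the joint law of the variables $K(e)$, for arcs $e$ within $W$, and $\kappa_j^\pm(v)$, for $v\in W$, depends only on the isomorphism type of the substructure induced on $W$.
\end{itemize}
In particular the law of $L(v)$ depends neither on $v$ nor on the base. By (II), $\mathbb E\kappa_j^\pm(v)\ge1-(1+\eta)\frac j{2m}$. Hence $\kappa_0^\pm(v)=1$ a.s., and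
\begin{equation}\label{eq:mean}
\mathbb EF^\pm(v)\ge\sum_{j=0}^{2m}\left(1-(1+\eta)\frac j{2m}\right)=\left(m+\tfrac12\right)(1-\eta)=m+\tfrac12-\gamma .
\end{equation}

The parameters are defined through private neighbors, which lie in no triangle. They are useful because they also govern neighbors in the base, which may lie in triangles. Call a set of vertices \emph{independent} if its members are pairwise nonadjacent.

\begin{lemma}\label{lem:neighbors}
Let $v$ be a vertex of a base and let $\{w_1,w_2,\dots\}$ be an infinite independent set of vertices of the base, all larger than $v$. If all $v\to w_i$ are arcs of label $j$, then $\frac1n\sum_{i\le n}K(v\to w_i)\to\kappa_j^+(v)$ in $L^2$. If all $w_i\to v$ are arcs of label $j$, then $\frac1n\sum_{i\le n}K(w_i\to v)\to\kappa_j^-(v)$ in $L^2$.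
\end{lemma}

\begin{proof}
Let $N$ consist of the $w_i$ and the private neighbors $p^\pm_{v,j,i}$ of the relevant sign. The set $N$ is independent, its elements are larger than $v$, and they are joined to $v$ by arcs of one direction and label. So the triples $\{v,w,w'\}$ with $w<w'$ in $N$ are isomorphic, and by (III) Lemma~\ref{lem:average} applies to the indicators $K$ of the arcs between $v$ and $N$. Averages over the $w_i$ and over the private neighbors have the same limit.
\end{proof}

\begin{lemma}\label{lem:independent}
Let $N$ be an infinite independent set of vertices of a base and let $\varphi\colon\mathbb R^2\to\mathbb C$ be Borel and bounded on $[0,2m+1]^2$. Then the averages of $\varphi(L(w))$ over finite sets $I\subseteq N$ with $|I|\to\infty$ have a common limit in $L^2$.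
\end{lemma}

\begin{proof}
All pairs $w<w'$ in $N$ are isomorphic, so $\mathbb E\,\varphi(L(w))\overline{\varphi(L(w'))}$ is the same for all of them by (IV). Apply Lemma~\ref{lem:average}.
\end{proof}

\section{The threshold of an arc}\label{sec:threshold}

Following Example~\ref{ex:recover}, define the \emph{threshold} of an arc $e=u\to v$ of a base by
\[
\theta(e)=3m+1-F^-(u)-F^+(v).
\]
The extra $1$ is the cost of replacing integrals by sums.

\begin{lemma}\label{lem:threshold}
Let $e=u\to v$ be an arc of label $x$ in a base, with $u<v$ or $v<u$. Almost surely, $K(e)=1$ implies $x\le\theta(e)$. In particular $\theta(e)\ge0$ a.s.\ if $e$ has label $0$.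
\end{lemma}

\begin{proof}
We first show that for labels $y,z$ with $x+y+z\ge3m$, almost surely on the event $K(e)=1$,
\begin{equation}\label{eq:pair}
\kappa_y^+(v)+\kappa_z^-(u)\le1.
\end{equation}
By (IV) with $W=\{u,v\}$, it suffices to prove this in one base that contains an arc with the same label and the same order of its ends. Take the base with vertices $u,v$ in the given order, followed by $w_1<w_2<\cdots$, and with the arc $e$, arcs $v\to w_n$ of label $y$ and arcs $w_n\to u$ of label $z$. Its triangles are $u\to v\to w_n\to u$, of label sum at least $3m$, so it is admissible. By (I), $K(e)\left(K(v\to w_n)+K(w_n\to u)\right)\le1$ a.s.\ for all $n$. Average over $n$ and apply Lemma~\ref{lem:neighbors} at $v$ and at $u$ to get~\eqref{eq:pair}.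

It remains to sum~\eqref{eq:pair} along $y+z=3m-x$ and show $F^+(v)+F^-(u)\le3m+1-x$ on the event $K(e)=1$. The range of labels creates two cases.

\emph{Case $x\le m$.} As $y$ runs over the $m+x+1$ integers of $[m-x,2m]$, so does $z=3m-x-y$. These pairs contribute at most $m+x+1$. The other terms $\kappa_y^+(v)$ and $\kappa^-_z(u)$ have index less than $m-x$; there are $2(m-x)$ of them, each at most $1$. The total is at most $m+x+1+2(m-x)=3m+1-x$.

\emph{Case $x\ge m$.} Now $3m-x\le2m$. As $y$ runs over the integers of $[0,3m-x]$, so does $z=3m-x-y$, and these pairs contribute at most $3m-x+1$. For $y>3m-x$, inequality~\eqref{eq:pair} with $z=0$ and $\kappa_0^-(u)=1$ gives $\kappa_y^+(v)=0$. For $z>3m-x$, it gives $\kappa_z^-(u)=0$ with $y=0$ and $\kappa_0^+(v)=1$. The total is at most $3m+1-x$.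

The last statement follows since arcs of label $0$ are kept a.s.
\end{proof}

With (II), the lemma bounds $\mathbb P(\theta(e)\ge j)$ from below for an arc $e$ of label $j$. To combine these bounds for different $j$ we need the law of $\theta(e)$ to be independent of the label. We also need a substitute for the independence of $X_u$ and $X_v$ in Proposition~\ref{prop:toy}. Both come from one device: replace $u$ and $v$ by infinite independent sets, and compare each with a third independent set that is not adjacent to either.

\begin{lemma}\label{lem:positive}
The joint law of $(L(u),L(v))$ for an arc $u\to v$ of a base depends neither on the label of the arc nor on whether $u<v$ or $v<u$. For every bounded Borel function $\varphi\colon\mathbb R^2\to\mathbb C$, the number $\mathbb E\,\varphi(L(u))\overline{\varphi(L(v))}$ is real and nonnegative.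
\end{lemma}

\begin{proof}
Fix a label and an order type. Take the base with vertex sets $P=\{u_i\}$, $Q=\{v_i\}$, $R=\{r_i\}$, $i\in\mathbb N$, each ordered by index, with $P<Q<R$ for the type $u<v$ and $Q<P<R$ for the type $v<u$, and with all arcs $u_i\to v_k$ of the given label and no other arcs. It has no triangle, so it is admissible. Let $\varphi,\psi$ be bounded Borel functions, and write $\varphi_{P,n}=\frac1n\sum_{i\le n}\varphi(L(u_i))$, and likewise for $Q$, $R$ and $\psi$. By (IV), all the numbers $\mathbb E\,\varphi(L(u_i))\psi(L(v_k))$ equal the number $b=\mathbb E\,\varphi(L(u))\psi(L(v))$ for an arc of the given label and type. Hence $b=\mathbb E\,\varphi_{P,n}\psi_{Q,n}$ for every $n$. The sets $P\cup R$ and $Q\cup R$ are independent, so Lemma~\ref{lem:independent} gives $\varphi_{P,n}-\varphi_{R,n}\to0$ and $\psi_{Q,n}-\psi_{R,n}\to0$ in $L^2$. All these averages are uniformly bounded, so by the Cauchy--Schwarz inequality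
\[
b=\lim_n\mathbb E\,\varphi_{R,n}\psi_{R,n}.
\]
By (IV) with $W=R$, the right side does not depend on the label or the order type. Taking for $\varphi,\psi$ indicator functions determines the joint law on products of Borel sets, and hence everywhere. With $\psi=\overline\varphi$ we get $b=\lim_n\mathbb E|\varphi_{R,n}|^2\ge0$.
\end{proof}

So $\theta(e)$ has the same law for all arcs $e$; let $\theta$ denote a variable with this law. Lemma~\ref{lem:threshold} and (II) for an arc of label $j$, and~\eqref{eq:mean}, give
\begin{equation}\label{eq:law}
\theta\ge0\ \text{a.s.},\qquad\mathbb P(\theta\ge j)\ge1-(1+\eta)\frac j{2m}\quad(0\le j\le2m),\qquad\mathbb E\theta\le m+2\gamma .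
\end{equation}

\begin{remark}\label{rem:firstmoment}
These relations show why $\frac32$ is the critical value. Run the argument so far with an arbitrary $\alpha$ and $m$, and let $a=\sum_{j=0}^{2m}\left(1-\frac{\alpha j}{3m}\right)=(2m+1)\left(1-\frac\alpha3\right)$. Then $a-1\le\sum_{j=1}^{2m}\mathbb P(\theta\ge j)\le\mathbb E\theta\le3m+1-2a$, that is, $\alpha\ge\frac{3m+1}{2m+1}$, which tends to $\frac32$. For $\alpha<\frac32$ first moments already give a contradiction. For $\alpha$ slightly above $\frac32$ they do not, but the inequalities are nearly tight, and near-tightness is what the next two sections exploit.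
\end{remark}

\section{The sum $F^++F^-$ is nearly constant}\label{sec:sum}

The threshold involves $F^-$ at one end of the arc and $F^+$ at the other, while the positivity in Lemma~\ref{lem:positive} needs the same function at both ends. We therefore show that $F^+(v)$ is close to $2m+1-F^-(v)$. The mean of $S(v)$ is at least $2m+1-2\gamma$ by~\eqref{eq:mean}, so an almost sure upper bound of about the same size will force concentration. The upper bound comes from Lemma~\ref{lem:threshold}: $\kappa_j^+(u)$ is at most the fraction of out-neighbors $w$ with $\theta(u\to w)\ge j$, and the sum of these fractions over $j$ is at most the average threshold plus $1$.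

\begin{lemma}\label{lem:upper}
Let $R=\{r_1<r_2<\cdots\}$ be an independent set in a base and let $\overline F{}^\pm$ be the $L^2$-limit of $\frac1n\sum_{k\le n}F^\pm(r_k)$. Then for every $l$, almost surely,
\[
S(r_l)+\overline F{}^+\le3m+2\qquad\text{and}\qquad S(r_l)+\overline F{}^-\le3m+2 .
\]
\end{lemma}

In Example~\ref{ex:recover} the unscaled statement holds with equality: $S=2$, $\overline F{}^\pm=1$.

\begin{proof}
The limits exist by Lemma~\ref{lem:independent}. The shift $r_k\mapsto r_{k+l-1}$ is an isomorphism of $R$ onto its tail, and averages over the tail have the same limits. So by (IV) the pair $(S(r_l),\overline F{}^\pm)$ has the law of $(S(r_1),\overline F{}^\pm)$, and this law does not depend on the base. It suffices to treat $l=1$ in one base.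

Fix a sign $\sigma\in\{+,-\}$ and write $u=r_1$. Take the base with vertices $r_1<r_2<\cdots$ followed by vertices $v_{j,i}$ ($0\le j\le2m$, $i\in\mathbb N$) in lexicographic order, whose only arcs are $e_{j,i}$ of label $j$, where $e_{j,i}=u\to v_{j,i}$ if $\sigma=+$ and $e_{j,i}=v_{j,i}\to u$ if $\sigma=-$. It has no triangle. For both signs,
\[
\theta(e_{j,i})=3m+1-F^{-\sigma}(u)-F^\sigma(v_{j,i}).
\]
The set $N$ of all vertices other than $u$ is independent and contains $r_2,r_3,\dots$, so $\overline F{}^\sigma$ is the common limit of averages of $F^\sigma$ over subsets of $N$.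

Let $I_{j,n}=\{v_{j,i}:i\le n\}$, let $H_{j,n}(c)$ be the fraction of $w\in I_{j,n}$ with $F^\sigma(w)\le c$, and let $c_j=3m+1-j-F^{-\sigma}(u)\in[-m,3m+1]$. Lemma~\ref{lem:threshold} says that $K(e_{j,i})=1$ implies $F^\sigma(v_{j,i})\le c_j$ a.s., so $\frac1n\sum_{i\le n}K(e_{j,i})\le H_{j,n}(c_j)$.

We want to replace the sets $I_{j,n}$ by the single set $I_{0,n}$. Lemma~\ref{lem:independent} compares $H_{j,n}(c)$ with $H_{0,n}(c)$ for a fixed $c$, but $c_j$ is random, so we round it to a finite grid. Let $\rho>0$, let $\Gamma=\rho\mathbb Z\cap[-m,3m+1+\rho]$, and let $c_j'=\rho\lceil c_j/\rho\rceil\in\Gamma\cap[c_j,c_j+\rho)$. Put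
\[
\delta_n=\sum_{j=0}^{2m}\sum_{c\in\Gamma}|H_{j,n}(c)-H_{0,n}(c)| .
\]
Each of the finitely many terms tends to $0$ in $L^2$, by Lemma~\ref{lem:independent} for $N$ and the indicator of $F^\sigma\le c$; so $\delta_n\to0$ in $L^2$. Since $H_{j,n}$ is nondecreasing,
\[
\sum_j\frac1n\sum_{i\le n}K(e_{j,i})\le\sum_jH_{j,n}(c'_j)\le\delta_n+\sum_jH_{0,n}(c'_j)\le\delta_n+\sum_jH_{0,n}(c_j+\rho).
\]
Now $F^\sigma(v_{0,i})\le c_j+\rho$ holds exactly when $j\le\theta(e_{0,i})+\rho$, so the last sum is the average over $i\le n$ of the number of labels $j\le\theta(e_{0,i})+\rho$. The arcs $e_{0,i}$ have label $0$, so $\theta(e_{0,i})\ge0$ a.s., and this number is at most $\theta(e_{0,i})+\rho+1$. Therefore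
\[
\sum_j\frac1n\sum_{i\le n}K(e_{j,i})\le\delta_n+3m+2+\rho-F^{-\sigma}(u)-\frac1n\sum_{i\le n}F^\sigma(v_{0,i}).
\]
As $n\to\infty$ the left side tends to $F^\sigma(u)$ in $L^2$ by Lemma~\ref{lem:neighbors}, which applies because $u$ is the least vertex, and the last average tends to $\overline F{}^\sigma$. Thus $S(u)+\overline F{}^\sigma\le3m+2+\rho$ a.s. Let $\rho\to0$ along a sequence.
\end{proof}

\begin{lemma}\label{lem:sum}
$\mathbb E|2m+1-S(v)|\le1+4\gamma$ for every vertex $v$ of a base.
\end{lemma}

\begin{proof}
The law of $S(v)$ is the same for all vertices, so we may take $v=r_1$ in a base $R=\{r_1<r_2<\cdots\}$ without arcs. Let $\overline S=\overline F{}^++\overline F{}^-$, the limit of $\frac1n\sum_{l\le n}S(r_l)$. The mean of the two inequalities of Lemma~\ref{lem:upper} is $S(r_l)\le3m+2-\frac12\overline S$. Averaging over $l\le n$ and letting $n\to\infty$ gives $\overline S\le3m+2-\frac12\overline S$, that is, $\frac12\overline S\le m+\frac23$ a.s.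

Let $X=S(r_1)-\left(2m+\frac43\right)$ and $Z=m+\frac23-\frac12\overline S$. Then $X\le Z$ and $Z\ge0$, so $X_+=\max(X,0)\le Z$. By~\eqref{eq:mean}, $\mathbb E\overline S=\mathbb ES(r_1)\ge2m+1-2\gamma$, which gives $\mathbb EX_+\le\mathbb EZ\le\frac16+\gamma$ and $\mathbb EX\ge-\frac13-2\gamma$. Hence $\mathbb E|X|=2\,\mathbb EX_+-\mathbb EX\le\frac23+4\gamma$, and $|2m+1-S(r_1)|\le|X|+\frac13$.
\end{proof}

\section{The Fourier obstruction}\label{sec:fourier}

Let $U$ be uniform on $[0,2m]$ and let $\lambda=\frac{3\pi}{2m}$. As in Proposition~\ref{prop:toy}, after scaling by $m$,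
\begin{equation}\label{eq:uniform}
\mathbb E\cos(\lambda(U-m))=\frac{\sin(\lambda m)}{\lambda m}=\frac{\sin(3\pi/2)}{3\pi/2}=-\frac2{3\pi}.
\end{equation}
In Proposition~\ref{prop:toy}, symmetry turned a one-sided bound on the distribution function into uniformity. Here the bound on $\mathbb E\theta$ in~\eqref{eq:law} does this: $\theta$ dominates a nearly uniform variable with nearly the same mean.

\begin{lemma}\label{lem:coupling}
The variables $\theta$ and $U$ can be coupled so that $\mathbb E|\theta-U|\le2+4\gamma$.
\end{lemma}

\begin{proof}
Let $V=\frac U{1+\eta}-1$. We claim that $\mathbb P(\theta\ge t)\ge\mathbb P(V\ge t)$ for all real $t$. For $t\le0$ the left side is $1$, and for $t>2m$ the right side is $0$. For $0<t\le2m$ the right side is $\max\left(0,1-(1+\eta)\frac{t+1}{2m}\right)$, and~\eqref{eq:law} gives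
\[
\mathbb P(\theta\ge t)\ge\mathbb P(\theta\ge\lceil t\rceil)\ge1-(1+\eta)\frac{\lceil t\rceil}{2m}\ge1-(1+\eta)\frac{t+1}{2m}.
\]
Recall the quantile coupling. For a real variable $Z$ let $Q_Z(p)=\inf\{t:\mathbb P(Z\le t)\ge p\}$, $0<p<1$; if $p$ is uniform on $(0,1)$, then $Q_Z(p)$ has the law of $Z$. Letting $t'\downarrow t$ in the claim for $t'$ gives $\mathbb P(\theta\le t)\le\mathbb P(V\le t)$, so $Q_\theta\ge Q_V$. With $p=U/(2m)$ we have $Q_V(p)=V$, and realizing $\theta$ as $Q_\theta(p)$ gives $\theta\ge V$. Also $U\ge V$. Since $\mathbb EU=m$, $\mathbb EV=\frac m{1+\eta}-1$ and $\eta m\le\gamma$,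
\[
\mathbb E|\theta-U|\le\mathbb E(\theta-V)+\mathbb E(U-V)\le2m+2\gamma-\frac{2m}{1+\eta}+2\le2+2\gamma+2\eta m\le2+4\gamma.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume (H). Let $e=u\to v$ be an arc of a base and put $d=F^-(v)-F^-(u)$. Then
\[
\theta(e)-m-d=2m+1-F^+(v)-F^-(v)=2m+1-S(v),
\]
so $\mathbb E|\theta(e)-m-d|\le1+4\gamma$ by Lemma~\ref{lem:sum}. The function $t\mapsto\cos(\lambda t)$ is $\lambda$-Lipschitz. Using this twice, with Lemma~\ref{lem:coupling} and~\eqref{eq:uniform},
\[
\mathbb E\cos(\lambda d)\le\mathbb E\cos(\lambda(\theta-m))+\lambda(1+4\gamma)\le-\frac2{3\pi}+\frac{3\pi}{2m}(3+8\gamma).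
\]
The right side is negative exactly when $\frac{9\pi^2}4(3+8\gamma)<m$. We have $\frac{9\pi^2}4<22.207$ and $3+8\gamma=3+\frac{8\cdot10000.5}{180}<447.47$, so
\[
\tfrac{9\pi^2}4(3+8\gamma)<22.207\cdot447.47<9938<10^4=m,
\]
and $\mathbb E\cos(\lambda d)<0$. On the other hand, Lemma~\ref{lem:positive} with $\varphi(L(w))=e^{-i\lambda F^-(w)}$ shows that $\mathbb E\,e^{i\lambda d}=\mathbb E\,\varphi(L(u))\overline{\varphi(L(v))}$ is real and nonnegative, so $\mathbb E\cos(\lambda d)\ge0$. This contradiction shows that (H) is false: some directed multigraph $D$ without digons has $\tau_c(D)>\alpha\tau_c^*(D)$, and $\tau_c^*(D)\ge\nu_c(D)$ by~\eqref{eq:chain}.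
\end{proof}

\begin{remark}
The error $\lambda(3+8\gamma)$ has two parts. The term $3\lambda$ comes from discretizing the labels and tends to $0$ as $m\to\infty$. The term $8\lambda\gamma$ comes from the slack $\eta$ and tends to $12\pi\eta$, which must stay below $\frac2{3\pi}$; this asks for $\eta<\frac1{18\pi^2}$, where $177<18\pi^2<178$. The values $\eta=\frac1{180}$ and $m=10^4$ are a convenient choice within this limit.
\end{remark}

\begin{thebibliography}{9}

\bibitem{MPT}
Jessica McDonald, Gregory J. Puleo, Craig Tennenhouse,
\emph{Packing and covering directed triangles},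
arXiv:1806.08809 (2018).

\bibitem{NR77}
J. Ne\v{s}et\v{r}il, V. R\"odl,
\emph{J. Combin. Theory Ser. A} 22 (1977) 289--312.

\bibitem{NR83}
J. Ne\v{s}et\v{r}il, V. R\"odl,
\emph{J. Combin. Theory Ser. A} 34 (1983) 183--201.

\end{thebibliography}
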